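\title{Maximal green sequences with the same bricks\\ and the Jordan--H\"older property}


\begin{abstract}
A maximal green sequence of an Artin algebra is a finite maximal chain of torsion classes, and each of its steps is labeled by a brick. We prove that if every functorially finite torsion class satisfies the Jordan--H\"older property as an exact category, then two maximal green sequences have the same set of bricks if and only if they are related by deformations across squares. This proves a conjecture posed by Gorsky and Williams. The Jordan--H\"older property is needed only for two explicit families of torsion classes, and two examples of type $A_3$ show that neither family can be omitted. Over any Artin algebra, the equivalence class of a maximal green sequence is in bijection with the linear extensions of a partial order on its bricks.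
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Maximal green sequences and their bricks}

Throughout, $\Lambda$ is an Artin algebra, that is, an algebra over a commutative artinian ring $R$ that is finitely generated as an $R$-module, and $\operatorname{mod}\Lambda$ is the category of finitely generated $\Lambda$-modules. These modules have finite length, written $\ell(M)$. Subcategories are full and closed under isomorphism. For a module or a class of modules $\mathcal X$ put
\[
{}^\perp\mathcal X=\{M:\operatorname{Hom}(M,\mathcal X)=0\},\qquad \mathcal X^\perp=\{M:\operatorname{Hom}(\mathcal X,M)=0\}.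
\]

A \emph{torsion class} is a subcategory of $\operatorname{mod}\Lambda$ closed under factor modules and extensions. Torsion classes are ordered by inclusion. An inclusion $\mathcal T\supsetneq\mathcal T'$ is a \emph{cover} if no torsion class lies strictly between the two, and $[\mathcal V,\mathcal T]$ is the set of torsion classes $\mathcal X$ with $\mathcal V\subset\mathcal X\subset\mathcal T$. A \emph{brick} is a module whose endomorphism ring is a division ring. For each cover $\mathcal T\supsetneq\mathcal T'$ the subcategory $\mathcal T\cap\mathcal T'^\perp$ contains exactly one brick up to isomorphism, the \emph{label} of the cover; a proof is included in Lemma~\ref{lem:label}.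

A \emph{maximal green sequence} $\mathcal G$ is a finite chain of covers
\[
\operatorname{mod}\Lambda=\mathcal T_0\supsetneq\mathcal T_1\supsetneq\cdots\supsetneq\mathcal T_r=0 .
\]
We write $B_i$ for the label of $\mathcal T_{i-1}\supsetneq\mathcal T_i$ and call $\{B_1,\dots,B_r\}$ the \emph{set of bricks} of $\mathcal G$. For a second sequence $\mathcal G'$ we write $\mathcal T'_i$ and $B'_i$. A \emph{deformation across a square} replaces a single $\mathcal T_i$ with $0<i<r$ by another torsion class $\mathcal T_i'$; it is allowed when $[\mathcal T_{i+1},\mathcal T_{i-1}]$ consists of exactly the four elements $\mathcal T_{i-1},\mathcal T_i,\mathcal T_i',\mathcal T_{i+1}$. Two maximal green sequences are \emph{equivalent} if they are related by finitely many such deformations.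

A maximal green sequence filters every module canonically, the $j$-th layer being an iterated extension of copies of $B_j$, and the ordered list $(B_1,\dots,B_r)$ determines the sequence (Lemma~\ref{lem:list}). The set of bricks therefore forgets only the order. A deformation across a square is the smallest change that can be made to a chain, and it will turn out to exchange two neighbors in the list. So it is natural to ask whether every change of order is a composite of such exchanges: \emph{do two maximal green sequences have the same set of bricks exactly when they are equivalent?}

\begin{example}\label{ex:rank2}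
Let $k$ be a field; $\operatorname{add}M$ denotes the class of direct summands of finite direct sums of copies of $M$.

(a) For $\Lambda=k\times k$, with simple modules $S_1,S_2$, the torsion classes are $\operatorname{mod}\Lambda$, $\operatorname{add}S_1$, $\operatorname{add}S_2$, $0$. They form a square. The two maximal green sequences have the lists $(S_1,S_2)$ and $(S_2,S_1)$. They have the same bricks and are equivalent.

(b) Let $\Lambda$ be the path algebra of the quiver $1\to2$. The indecomposable modules are $S_1$, $S_2$ and the middle term $N$ of the non-split sequence $0\to S_2\to N\to S_1\to0$. A torsion class containing $N$ contains $S_1$, and one containing $S_1$ and $S_2$ contains $N$. This leaves five torsion classes, which form a pentagon with sides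
\[
\operatorname{mod}\Lambda\supsetneq\operatorname{add}S_2\supsetneq0,\qquad \operatorname{mod}\Lambda\supsetneq\operatorname{add}\{N,S_1\}\supsetneq\operatorname{add}S_1\supsetneq0 .
\]
The lists are $(S_1,S_2)$ and $(S_2,N,S_1)$. Exchanging $S_1$ and $S_2$ forces the new brick $N$ to appear. The two sequences have different bricks and are not equivalent.
\end{example}

These cases suggest the answer yes. Equivalent sequences do always have the same bricks, but the converse fails for some path algebras of type $A_3$ (Section~\ref{sec:examples}). The hypothesis that restores it concerns composition series inside torsion classes.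

\subsection{The Jordan--H\"older property and the main theorem}

A torsion class $\mathcal T$ is an exact category whose \emph{conflations} are the short exact sequences of modules with all three terms in $\mathcal T$. A nonzero $S\in\mathcal T$ is \emph{relatively simple}, or \emph{$\mathcal T$-simple}, if there is no conflation $0\to X\to S\to Y\to0$ in $\mathcal T$ with $X,Y\neq0$. A \emph{composition series} of $M\in\mathcal T$ is a chain of submodules $0=M_0\subset M_1\subset\cdots\subset M_n=M$ with all $M_j\in\mathcal T$ and all $M_j/M_{j-1}$ $\mathcal T$-simple. The class $\mathcal T$ satisfies the \emph{Jordan--H\"older property} (JHP) if any two composition series of any object of $\mathcal T$ have the same length and the same factors up to permutation and isomorphism. For $\mathcal T=\operatorname{mod}\Lambda$ this is the Jordan--H\"older theorem. A smaller $\mathcal T$ has fewer admissible submodules, so modules of length greater than one become relatively simple (as $N$ does in $\operatorname{add}\{N,S_1\}$ above), and the property can fail.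

A torsion class is \emph{functorially finite} if every module has a left and a right approximation by it; the definitions are recalled in Section~\ref{sec:ff}. The following statement was posed as a conjecture by Gorsky and Williams~\cite{GW}.

\begin{theorem}\label{thm:A}
Let $\Lambda$ be an Artin algebra such that every functorially finite torsion class in $\operatorname{mod}\Lambda$ satisfies the JHP. Then two maximal green sequences have the same set of bricks if and only if they are equivalent. The implication ``equivalent $\Rightarrow$ same set of bricks'' holds without any hypothesis on $\Lambda$.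
\end{theorem}

We deduce this from a local statement. For a set $\mathcal S$ of isomorphism classes of bricks let $\mathrm{MGS}(\mathcal S)$ be the set of maximal green sequences whose set of bricks is $\mathcal S$.

\begin{theorem}\label{thm:B}
Let $\mathcal S$ be a set of bricks over an Artin algebra such that
\begin{enumerate}
\item[(H1)] every torsion class occurring in a member of $\mathrm{MGS}(\mathcal S)$ satisfies the JHP;
\item[(H2)] whenever $\mathcal G\in\mathrm{MGS}(\mathcal S)$, $0<i<r$, $\operatorname{Hom}(B_i,B_{i+1})=0$ and $\operatorname{Ext}^1(B_i,B_{i+1})\neq0$, the torsion class $\mathcal T_{i-1}\cap{}^\perp B_{i+1}$ satisfies the JHP.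
\end{enumerate}
Then any two members of $\mathrm{MGS}(\mathcal S)$ are equivalent. All torsion classes in \textup{(H1)} and \textup{(H2)} are functorially finite.
\end{theorem}

Call two bricks \emph{independent} if $\operatorname{Hom}$ and $\operatorname{Ext}^1$ between them vanish in both directions. For a maximal green sequence $\mathcal G$ let $\le_{\mathcal G}$ be the partial order on $\{B_1,\dots,B_r\}$ generated by the relations $B_i<B_j$ for $i<j$ and $B_i,B_j$ not independent. A \emph{linear extension} of a partial order is a total order on the same set that contains it.

\begin{theorem}\label{thm:C}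
Let $\mathcal G$ be a maximal green sequence over any Artin algebra.
\begin{enumerate}
\item[(1)] Reading off the order of the labels gives a bijection from the equivalence class of $\mathcal G$ to the set of linear extensions of $\le_{\mathcal G}$.
\item[(2)] The least number of deformations joining two equivalent sequences is the number of pairs of bricks that they order differently.
\item[(3)] Under the hypothesis of Theorem~\ref{thm:A} or Theorem~\ref{thm:B}, if $\mathrm{MGS}(\mathcal S)\neq\emptyset$, then $\mathrm{MGS}(\mathcal S)$ is, in the same way, the set of linear extensions of one partial order on $\mathcal S$.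
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:sharp}
Neither \textup{(H1)} nor \textup{(H2)} can be dropped in Theorem~\ref{thm:B}. In particular, the JHP hypothesis of Theorem~\ref{thm:A} cannot be omitted.
\end{proposition}

\subsection{Plan of the proof}

The proof is a sorting argument. After the preliminaries of Sections~\ref{sec:exact} and~\ref{sec:labels}, we show in Section~\ref{sec:squares} that a deformation across a square is the same as an exchange of two adjacent independent labels; this gives Theorem~\ref{thm:C}(1),(2). If $\mathcal G\neq\mathcal G'$ have the same bricks, then some adjacent pair $C,A$ in the list of $\mathcal G$ appears in the opposite order in $\mathcal G'$, and we can sort $\mathcal G$ into $\mathcal G'$ provided such a pair is always independent. Three of the four required vanishings are automatic. The fourth, $\operatorname{Ext}^1(C,A)=0$, is where the JHP enters: a non-split extension of $C$ by $A$ is filtered in two different ways by $\mathcal G$ and $\mathcal G'$, and comparing them produces an object with two incompatible composition series. This can happen in two ways. Section~\ref{sec:examples} works out an example of each,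 proving Proposition~\ref{prop:sharp}, and Section~\ref{sec:key} gives the general argument. Section~\ref{sec:ff} shows that the torsion classes involved are functorially finite and completes the proofs.

\section{Torsion classes as exact categories}\label{sec:exact}

We recall the facts on torsion classes that are used without further comment. A torsion class $\mathcal T$ is closed under finite direct sums (which are extensions) and direct summands (which are factor modules). An intersection of torsion classes is a torsion class, and so is ${}^\perp\mathcal X$ for any $\mathcal X$. The class $\mathcal T^\perp$ is closed under submodules and extensions, $\mathcal T\cap\mathcal T^\perp=0$, and $\mathcal T'\subset\mathcal T$ implies $\mathcal T^\perp\subset\mathcal T'^\perp$.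

A sum of two submodules of $M$ is a factor module of their direct sum, so $M$ has a largest submodule $tM$ lying in $\mathcal T$; we call $t$ the \emph{torsion radical} of $\mathcal T$. If $L/tM\subset M/tM$ lies in $\mathcal T$, then $L\in\mathcal T$ as an extension, so $L=tM$. Hence $M/tM\in\mathcal T^\perp$, and $M\in\mathcal T^\perp$ if and only if $tM=0$. If $\mathcal T'\subset\mathcal T$ has radical $t'$, then $t'M\subset tM$ and $t'(tM)=t'M$.

For a class $\mathcal X$ let $\operatorname{Filt}(\mathcal X)$ be the class of modules, including $0$, that have a finite filtration with factors in $\mathcal X$. By induction along filtrations, the long exact sequences show that $\operatorname{Hom}(X,Y)=0$ implies $\operatorname{Hom}(\operatorname{Filt}(X),\operatorname{Filt}(Y))=0$, and the same holds with $\operatorname{Ext}^1$ in place of $\operatorname{Hom}$.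

\begin{lemma}\label{lem:simple}
Let $\mathcal T$ be a torsion class.
\begin{enumerate}
\item[(1)] A nonzero $S\in\mathcal T$ is $\mathcal T$-simple if and only if no nonzero proper submodule of $S$ lies in $\mathcal T$. Hence a $\mathcal T$-simple module is indecomposable, and it is $\mathcal R$-simple for every torsion class $\mathcal R\subset\mathcal T$ that contains it.
\item[(2)] If $L\subset M$ with $L,M\in\mathcal T$, then composition series of $L$ and $M/L$ in $\mathcal T$ combine to a composition series of $M$. Every $M\in\mathcal T$ has a composition series.
\item[(3)] If $S$ is a factor of a composition series of $M$, then $\ell(S)\le\ell(M)$, with equality only if $S\cong M$.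
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $X\subset S$ lies in $\mathcal T$, then $0\to X\to S\to S/X\to0$ is a conflation, because $S/X\in\mathcal T$ automatically. A direct summand of $S$ is a submodule lying in $\mathcal T$.

(2) The preimages in $M$ of the terms of a composition series of $M/L$ are extensions of objects of $\mathcal T$ by $L$, so they lie in $\mathcal T$ and continue the series of $L$. For existence, let $M\ne0$ and let $S\subset M$ be a nonzero submodule in $\mathcal T$ of minimal length. It is $\mathcal T$-simple by (1), and $M/S$ has a composition series by induction on length.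

(3) The length of $M$ is the sum of the lengths of the factors.
\end{proof}

The JHP will be used three times, each time in the following form.

\begin{lemma}[Comparison]\label{lem:compare}
Let $\mathcal T$ satisfy the JHP, let $M\in\mathcal T$, and let $S,L\subset M$ be submodules lying in $\mathcal T$ such that $S$ is $\mathcal T$-simple and $\ell(M/L)<\ell(S)$. Then $\ell(S)\le\ell(L)$, with equality only if $S\cong L$. If $L$ is $\mathcal T$-simple, then $S\cong L$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:simple}(2), $M$ has a composition series that begins with $S$, and one that combines series of $L$ and of $M/L$. By the JHP, $S$ is a factor of the chosen series of $L$ or of $M/L$. The second is excluded by Lemma~\ref{lem:simple}(3), and the same lemma applied to $L$ gives the inequality. If $L$ is $\mathcal T$-simple, its only composition series is $0\subset L$.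
\end{proof}

\section{Brick labels}\label{sec:labels}

Torsion classes are not closed under submodules, so kernels of maps in $\mathcal T$ need not lie in $\mathcal T$. Part (3) of the next lemma says that kernels of maps to the label of a cover do. This is the property of labels that we use most often.

\begin{lemma}\label{lem:label}
Let $\mathcal T\supsetneq\mathcal T'$ be a cover and $\mathcal H=\mathcal T\cap\mathcal T'^\perp$. Then $\mathcal H\ne0$. Let $B$ be a nonzero object of $\mathcal H$ of minimal length.
\begin{enumerate}
\item[(1)] $\operatorname{Hom}(M,M')\neq0$ for all nonzero $M,M'\in\mathcal H$.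
\item[(2)] $B$ is a brick and is $\mathcal T$-simple.
\item[(3)] If $X\in\mathcal T$ and $f\colon X\to B$ is nonzero, then $f$ is onto and $\ker f\in\mathcal T$.
\item[(4)] $\mathcal H=\operatorname{Filt}(B)$, and every nonzero object of $\mathcal H$ has $B$ as a submodule and as a factor module. Up to isomorphism $B$ is the only brick in $\mathcal H$, so it is the label of the cover.
\item[(5)] $\mathcal T'=\mathcal T\cap{}^\perp B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $t,t'$ be the torsion radicals. For $X\in\mathcal T\setminus\mathcal T'$ the module $X/t'X$ is a nonzero object of $\mathcal H$. A submodule of an object of $\mathcal H$ lies in $\mathcal T'^\perp$, so it lies in $\mathcal H$ as soon as it lies in $\mathcal T$. In particular the image of a map between objects of $\mathcal H$ lies in $\mathcal H$.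

(1) The torsion class $\mathcal T\cap{}^\perp M'$ contains $\mathcal T'$ and does not contain $M'$. Since $\mathcal T\supsetneq\mathcal T'$ is a cover, it equals $\mathcal T'$. Now $M\notin\mathcal T'$, because $M\in\mathcal T'^\perp$ is nonzero, so $M\notin{}^\perp M'$.

(2) The image of a nonzero endomorphism of $B$ is a nonzero object of $\mathcal H$, so it has length $\ell(B)$ and the endomorphism is invertible. A nonzero proper submodule of $B$ in $\mathcal T$ would be a shorter nonzero object of $\mathcal H$.

(3) The image of $f$ is a nonzero submodule of $B$ in $\mathcal T$, so $f$ is onto by (2). Put $L=\ker f$, $\bar X=X/tL$ and $F=L/tL\in\mathcal T^\perp$, so that $0\to F\to\bar X\to B\to0$ is exact. We must show $F=0$. Both $F\in\mathcal T^\perp\subset\mathcal T'^\perp$ and $B$ lie in $\mathcal T'^\perp$, hence so does $\bar X$, and $\bar X\in\mathcal T$ as a factor module of $X$. Thus $0\neq\bar X\in\mathcal H$, and (1) gives a nonzero map $u\colon B\to\bar X$. Since $\operatorname{Hom}(B,F)=0$, the composite $B\to\bar X\to B$ is nonzero, hence invertible. So the sequence splits, $F$ is a direct summand of $\bar X\in\mathcal T$, and $F\in\mathcal T\cap\mathcal T^\perp=0$.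

(4) $\mathcal H$ is closed under extensions, so $\operatorname{Filt}(B)\subset\mathcal H$. If $0\ne M\in\mathcal H$, then by (1) and (3) there is an epimorphism $M\to B$ whose kernel lies in $\mathcal T$, hence in $\mathcal H$; induction on length gives $M\in\operatorname{Filt}(B)$. By (1) there is a nonzero map $B\to M$; its image lies in $\mathcal H$, so by minimality the map is injective. If $M$ is a brick, the nonzero composite $M\to B\to M$ is invertible, so $M\to B$ is also injective and $M\cong B$.

(5) We have $\mathcal T'\subset\mathcal T\cap{}^\perp B$ as $B\in\mathcal T'^\perp$. If $X\in\mathcal T\cap{}^\perp B$, then $X/t'X\in\mathcal H$ has no nonzero map to $B$, so it is zero by (1).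
\end{proof}

For a maximal green sequence we write $t_j$ for the torsion radical of $\mathcal T_j$.

\begin{lemma}\label{lem:list}
Let $\mathcal G$ be a maximal green sequence.
\begin{enumerate}
\item[(1)] $\operatorname{Hom}(B_j,B_i)=0$ for $i<j$. In particular the $B_i$ are pairwise non-isomorphic.
\item[(2)] For every module $X$ and every $j$ we have $t_{j-1}X/t_jX\in\operatorname{Filt}(B_j)$.
\item[(3)] $\mathcal T_i=\operatorname{Filt}(B_{i+1},\dots,B_r)$. So $\mathcal G$ is determined by the list $(B_1,\dots,B_r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $i<j$ we have $B_j\in\mathcal T_{j-1}\subset\mathcal T_i$ and $B_i\in\mathcal T_i^\perp$.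

(2) Since $t_jX=t_j(t_{j-1}X)$, the module $t_{j-1}X/t_jX$ lies in $\mathcal T_{j-1}\cap\mathcal T_j^\perp$, which is $\operatorname{Filt}(B_j)$ by Lemma~\ref{lem:label}(4).

(3) For $X\in\mathcal T_i$ apply (2) to the chain $X=t_iX\supset t_{i+1}X\supset\cdots\supset t_rX=0$. Conversely $B_j\in\mathcal T_i$ for $j>i$.
\end{proof}

The filtration in (2) is in general not a composition series in $\mathcal T_i$: the label $B_{i+1}$ is $\mathcal T_i$-simple, but later labels need not be. In Example~\ref{ex:rank2}(b) the label $B_2=N$ is not simple in $\mathcal T_0=\operatorname{mod}\Lambda$. So the JHP cannot be applied to these filtrations directly, and for each brick we will have to choose a torsion class in which it is relatively simple.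

\section{Adjacent labels, squares and linear extensions}\label{sec:squares}

Fix a maximal green sequence $\mathcal G$ and $0<i<r$, and write
\[
\mathcal T=\mathcal T_{i-1},\qquad\mathcal V=\mathcal T_{i+1},\qquad C=B_i,\qquad A=B_{i+1},\qquad\mathcal H=\mathcal T\cap\mathcal V^\perp .
\]
Let $v$ be the torsion radical of $\mathcal V$. Every $X\in\mathcal T$ is an extension of $X/vX\in\mathcal H$ by $vX\in\mathcal V$, so the interval $[\mathcal V,\mathcal T]$ is controlled by $\mathcal H$. We have $A,C\in\mathcal H$ and $\operatorname{Hom}(A,C)=0$ by Lemma~\ref{lem:list}(1). For $M\in\mathcal H$, Lemma~\ref{lem:label}(4) gives an exact sequence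
\begin{equation}\label{eq:H}
0\to t_iM\to M\to M/t_iM\to0,\qquad t_iM\in\operatorname{Filt}(A),\quad M/t_iM\in\operatorname{Filt}(C),
\end{equation}
since $t_iM\in\mathcal T_i\cap\mathcal V^\perp$ and $M/t_iM\in\mathcal T\cap\mathcal T_i^\perp$.

To move $A$ in front of $C$ we need $\operatorname{Hom}(C,A)=0$, by Lemma~\ref{lem:list}(1), and a cover of the form $\mathcal T\supsetneq\mathcal T\cap{}^\perp A$, by Lemma~\ref{lem:label}(5). The first condition implies the second.

\begin{lemma}\label{lem:adjacent}
Assume $\operatorname{Hom}(C,A)=0$. Then:
\begin{enumerate}
\item[(a)] $A$ and $C$ are $\mathcal T$-simple;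
\item[(b)] $\operatorname{Ext}^1(A,C)=0$;
\item[(c)] $\mathcal R=\mathcal T\cap{}^\perp A$ is a torsion class covered by $\mathcal T$, with $\mathcal V\subset\mathcal R$, $C\in\mathcal R$ and $A\notin\mathcal R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $C$ this is Lemma~\ref{lem:label}(2). Suppose $0\neq Z\subsetneq A$ with $Z\in\mathcal T$. Then $Z\in\mathcal H$. Since $A$ is $\mathcal T_i$-simple, the proper submodule $t_iZ$ of $A$ is zero, so $Z\in\operatorname{Filt}(C)$ by~\eqref{eq:H}. The inclusion $Z\to A$ is nonzero, contradicting $\operatorname{Hom}(\operatorname{Filt}(C),A)=0$.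

(b) Let $0\to C\to D\to A\to0$ be exact; then $D\in\mathcal H$. If $t_iD=0$, then $D\in\operatorname{Filt}(C)$ maps onto $A$, which is impossible as in (a). So $t_iD\neq0$, and $t_iD\not\subset C$ because $C\in\mathcal T_i^\perp$. Thus $t_iD\to A$ is nonzero. By Lemma~\ref{lem:label}(3) for the cover $\mathcal T_i\supsetneq\mathcal V$ it is onto, and its kernel $t_iD\cap C$ lies in $\mathcal T_i$. This kernel is a submodule of $C\in\mathcal T_i^\perp$, so it is zero. Hence $t_iD\to A$ is an isomorphism and the sequence splits.

(c) We have $\mathcal V\subset\mathcal R$ as $A\in\mathcal V^\perp$, and $C\in\mathcal R$ by assumption, while $A\in\mathcal T\setminus\mathcal R$. Let $\mathcal X$ be a torsion class with $\mathcal R\subsetneq\mathcal X\subset\mathcal T$ and pick $X\in\mathcal X\setminus\mathcal R$. There is a nonzero map $X\to A$; its image lies in $\mathcal T$, so it is onto by (a), and $A\in\mathcal X$. Now $A,C\in\mathcal X$ gives $\mathcal H\subset\mathcal X$ by~\eqref{eq:H}, and $\mathcal V\subset\mathcal X$, so $\mathcal X=\mathcal T$.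
\end{proof}

\begin{remark}\label{rem:adjacent}
Take $\mathcal T=\operatorname{mod}\Lambda$ in Example~\ref{ex:rank2}(b). For the list $(S_2,N,S_1)$ we have $C=S_2$, $A=N$ and $\operatorname{Hom}(C,A)\neq0$; here $A$ is not $\mathcal T$-simple and ${}^\perp A=\operatorname{add}S_1$ is not covered by $\mathcal T$. For the list $(S_1,S_2)$ we have $\operatorname{Hom}(C,A)=0\ne\operatorname{Ext}^1(C,A)$; here $\mathcal R=\operatorname{add}\{N,S_1\}$ is covered by $\mathcal T$ but does not cover $\mathcal V=0$. This second situation is the one in (H2).
\end{remark}

\begin{proposition}\label{prop:square}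
The following are equivalent:
\begin{enumerate}
\item[(1)] $[\mathcal V,\mathcal T]$ consists of exactly four elements $\mathcal T,\mathcal T_i,\mathcal T_i',\mathcal V$;
\item[(2)] $\operatorname{Hom}(C,A)=0$ and $\operatorname{Ext}^1(C,A)=0$;
\item[(3)] $A$ and $C$ are independent.
\end{enumerate}
In this case, replacing $\mathcal T_i$ by $\mathcal T_i'$ gives a maximal green sequence whose list of labels is that of $\mathcal G$ with $C$ and $A$ interchanged. In particular, equivalent maximal green sequences have the same set of bricks.
\end{proposition}

\begin{proof}
(2)$\Leftrightarrow$(3). We always have $\operatorname{Hom}(A,C)=0$, and $\operatorname{Ext}^1(A,C)=0$ follows from $\operatorname{Hom}(C,A)=0$ by Lemma~\ref{lem:adjacent}(b).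

(2)$\Rightarrow$(1). Since $\operatorname{Ext}^1(\operatorname{Filt}(C),\operatorname{Filt}(A))=0$, the sequence~\eqref{eq:H} splits, so every $M\in\mathcal H$ is $M_A\oplus M_C$ with $M_A\in\operatorname{Filt}(A)$ and $M_C\in\operatorname{Filt}(C)$. Let $\mathcal X\in[\mathcal V,\mathcal T]$. An object $X\in\mathcal T$ lies in $\mathcal X$ if and only if $X/vX\in\mathcal X\cap\mathcal H$, so $\mathcal X$ is determined by $\mathcal X\cap\mathcal H$. An object $M\in\mathcal H$ lies in $\mathcal X$ if and only if $M_A$ and $M_C$ do. A nonzero $M_A$ has $A$ as a factor module by Lemma~\ref{lem:label}(4), so it lies in $\mathcal X$ if and only if $A\in\mathcal X$; the same holds for $M_C$ and $C$. Hence $\mathcal X$ is determined by which of $A,C$ it contains, and there are at most four such $\mathcal X$. All four cases occur: $\mathcal V$ contains neither, $\mathcal T_i$ contains $A$ only, $\mathcal T$ contains both, and $\mathcal T\cap{}^\perp A$ contains $C$ only by Lemma~\ref{lem:adjacent}(c).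

(1)$\Rightarrow$ exchange of labels. If $\mathcal T_i'$ were comparable with $\mathcal T_i$, it would lie strictly between the terms of one of the covers $\mathcal T\supsetneq\mathcal T_i\supsetneq\mathcal V$. So they are incomparable. It follows that $\mathcal T\supsetneq\mathcal T_i'\supsetneq\mathcal V$ are covers and that $\mathcal T_i\cap\mathcal T_i'$, an element of the interval, equals $\mathcal V$. Let $A_1$ be the label of $\mathcal T\supsetneq\mathcal T_i'$. As $A\in\mathcal T_i\setminus\mathcal V$, we have $A\in\mathcal T\setminus\mathcal T_i'$, so $\operatorname{Hom}(A,A_1)\neq0$ by Lemma~\ref{lem:label}(5), and $A_1$ is a factor module of $A$ by Lemma~\ref{lem:label}(3). Then $A_1\in\mathcal T_i\cap\mathcal T_i'^\perp\subset\mathcal T_i\cap\mathcal V^\perp=\operatorname{Filt}(A)$, so $\ell(A_1)\ge\ell(A)$ and $A_1\cong A$. We have shown that the label of $\mathcal T\supsetneq\mathcal T_i'$ is that of $\mathcal T_i\supsetneq\mathcal V$. With the roles of $\mathcal T_i$ and $\mathcal T_i'$ exchanged, the label $C$ of $\mathcal T\supsetneq\mathcal T_i$ is that of $\mathcal T_i'\supsetneq\mathcal V$.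

(1)$\Rightarrow$(2). In the new sequence $A$ comes immediately before $C$. Lemma~\ref{lem:list}(1) gives $\operatorname{Hom}(C,A)=0$. Lemma~\ref{lem:adjacent}(b), applied to the new sequence, has hypothesis $\operatorname{Hom}(A,C)=0$, which holds, and conclusion $\operatorname{Ext}^1(C,A)=0$.
\end{proof}

An \emph{inversion} of $\mathcal G\in\mathrm{MGS}(\mathcal S)$ with respect to a total order $\prec$ on $\mathcal S$ is a pair of bricks that $\prec$ and the list of $\mathcal G$ order differently.

\begin{lemma}[Sorting]\label{lem:sort}
Let $\mathcal C\subset\mathrm{MGS}(\mathcal S)$ be closed under deformations across squares, and let $\prec$ be a total order on $\mathcal S$. Suppose that for every member of $\mathcal C$, any two adjacent labels with $B_{i+1}\prec B_i$ are independent. Then a member of $\mathcal C$ with $n$ inversions with respect to $\prec$ is joined by $n$ deformations to a maximal green sequence whose list is ordered by $\prec$.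
\end{lemma}

\begin{proof}
Induct on $n$; for $n=0$ there is nothing to prove. If $n>0$, we cannot have $B_1\prec B_2\prec\cdots\prec B_r$, so $B_{i+1}\prec B_i$ for some $i$. By assumption and Proposition~\ref{prop:square} there is a deformation that exchanges these two labels. It changes the relative order of this pair only, so the result is a member of $\mathcal C$ with $n-1$ inversions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(1),(2)}]
Let $\mathcal C$ be the equivalence class of $\mathcal G$ and $\mathcal S$ its set of bricks. By Proposition~\ref{prop:square} a deformation changes only the relative order of one independent pair. So all members of $\mathcal C$ order each non-independent pair as $\mathcal G$ does, and their lists are linear extensions of $\le_{\mathcal G}$. The map in (1) is injective by Lemma~\ref{lem:list}(3).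

Let $\prec$ be a linear extension of $\le_{\mathcal G}$. If adjacent labels $C,A$ of a member of $\mathcal C$, in this order, are not independent, then $C$ precedes $A$ in $\mathcal G$ as well, so $C<_{\mathcal G}A$ and $C\prec A$. Thus Lemma~\ref{lem:sort} applies to $\mathcal C$ and $\prec$, and the map in (1) is onto. Taking for $\prec$ the order of $\mathcal G''\in\mathcal C$, the lemma joins any $\mathcal G'\in\mathcal C$ with $n$ inversions by $n$ deformations to a sequence with the list of $\mathcal G''$, that is, to $\mathcal G''$. Fewer do not suffice, because each deformation changes the number of inversions by exactly one.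
\end{proof}

\section{Two examples of type $A_3$}\label{sec:examples}

We now construct non-equivalent sequences with the same bricks and locate the failure of the JHP in each case. Let $k$ be a field. Modules over a path algebra are representations of the quiver. For a quiver of type $A_3$ there are six indecomposable modules, one for each connected subgraph, with $k$ at the vertices of the subgraph and identity maps along its arrows. We use four observations.
\begin{itemize}
\item A torsion class is determined by its indecomposable objects. So an inclusion of torsion classes that differ by one indecomposable is a cover.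
\item If $B\in\mathcal T$ is a brick and $\mathcal T\supsetneq\mathcal T\cap{}^\perp B$ is a cover, its label is $B$.
\item If $X\not\cong Y$ are labels of one sequence and $\operatorname{Hom}(X,Y)\neq0$, then $X$ precedes $Y$ (Lemma~\ref{lem:list}(1)).
\item If the dimension vectors of the isomorphism classes of $\mathcal T$-simple modules are linearly independent, then $\mathcal T$ satisfies the JHP, because the dimension vector of $M$ determines the multiplicities of the factors.
\end{itemize}
There is a nonzero map $X\to Y$ exactly when some nonzero factor module of $X$ is isomorphic to a submodule of $Y$. With the lists of submodules below this determines all nonzero $\operatorname{Hom}$ spaces, and it shows that all six indecomposables are bricks.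

\subsection{(H1) holds and (H2) fails}\label{sub:ex1}

Let $\Lambda$ be the path algebra of $1\leftarrow3\to2$. The indecomposables are $S_1,S_2,S_3$, the modules $M_1,M_2$ with $0\to S_j\to M_j\to S_3\to0$ non-split, and $E$ of dimension vector $(1,1,1)$. The only nonzero proper submodule of $M_j$ is $S_j$. Those of $E$ are $S_1$, $S_2$, $S_1\oplus S_2$, with factor modules $M_2$, $M_1$, $S_3$. The nonzero maps between distinct indecomposables are
\[
S_j\to M_j,\quad S_j\to E,\quad E\to M_j,\quad M_j\to S_3,\quad E\to S_3\qquad(j=1,2).
\]

\emph{The sequences.} Intersecting successively with ${}^\perp S_2,{}^\perp M_2,{}^\perp S_1,{}^\perp M_1,{}^\perp S_3$ gives the torsion classes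
\begin{align*}
\operatorname{mod}\Lambda&\supsetneq\operatorname{add}\{S_1,S_3,M_1,M_2,E\}\supsetneq\operatorname{add}\{S_1,S_3,M_1\}\\
&\supsetneq\operatorname{add}\{M_1,S_3\}\supsetneq\operatorname{add}S_3\supsetneq0 .
\end{align*}
All steps but the second remove one indecomposable. For the second, a torsion class with $\mathcal T_2\subsetneq\mathcal X\subset\mathcal T_1$ contains $E$ or $M_2$, hence $M_2=E/S_1$, hence also $E$, an extension of $M_2$ by $S_1$. So this is a maximal green sequence, and the symmetry $1\leftrightarrow2$ gives a second one:
\[
\mathcal G\colon(S_2,M_2,S_1,M_1,S_3),\qquad\mathcal G'\colon(S_1,M_1,S_2,M_2,S_3).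
\]
They have the same set $\mathcal S$ of bricks. No adjacent pair of $\mathcal G$ is independent, since $\operatorname{Hom}(S_2,M_2)$, $\operatorname{Ext}^1(M_2,S_1)$ (middle term $E$), $\operatorname{Hom}(S_1,M_1)$ and $\operatorname{Hom}(M_1,S_3)$ are nonzero. By Proposition~\ref{prop:square}, $\mathcal G$ is alone in its equivalence class.

\emph{$\mathrm{MGS}(\mathcal S)=\{\mathcal G,\mathcal G'\}$.} In any list $S_j$ precedes $M_j$, which precedes $S_3$. By symmetry let the list start with $S_2$; the second label is $S_1$ or $M_2$. If it is $S_1$, Lemma~\ref{lem:label}(5) shows that the second step ends at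
\[
\mathcal R={}^\perp S_2\cap{}^\perp S_1=\operatorname{add}\{M_1,M_2,E,S_3\},
\]
and the third label is $M_1$ or $M_2$. But $E\to M_1$ and $E\to M_2$ have kernels $S_2,S_1\notin\mathcal R$, contradicting Lemma~\ref{lem:label}(3). So the second label is $M_2$, and $S_1,M_1,S_3$ follow in their forced order.

\emph{The hypotheses.} By the list of submodules, the relatively simple objects of $\mathcal T_0,\dots,\mathcal T_4$ are $\{S_1,S_2,S_3\}$, $\{S_1,S_3,M_2\}$, $\{S_1,S_3\}$, $\{M_1,S_3\}$, $\{S_3\}$. Each set has linearly independent dimension vectors, and the classes of $\mathcal G'$ are symmetric to these, so (H1) holds. For $C=M_2$, $A=S_1$ we have $\operatorname{Hom}(C,A)=0\neq\operatorname{Ext}^1(C,A)$, and the class in (H2) is $\mathcal T_1\cap{}^\perp S_1=\mathcal R$. Since $S_1,S_2\notin\mathcal R$, all of $M_1,M_2,E,S_3$ are $\mathcal R$-simple. The diagonal map $E\to E/S_2\oplus E/S_1$ gives a conflation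
\begin{equation}\label{eq:ex1}
0\to E\to M_1\oplus M_2\to S_3\to0,
\end{equation}
so $M_1\oplus M_2$ has composition series with factors $\{E,S_3\}$ and $\{M_1,M_2\}$. Thus (H2) fails.

\emph{Where \eqref{eq:ex1} comes from.} The pair $C=M_2$, $A=S_1$ is adjacent in $\mathcal G$ and inverted in $\mathcal G'$. The filtration of $E$ by $\mathcal G$ is $E\supset S_1\supset0$. The filtration by $\mathcal G'$ is $E\supset S_2\supset0$, since $E\in\mathcal T'_1$, the largest submodule of $E$ in $\mathcal T_2'=\operatorname{add}\{S_2,S_3,M_2\}$ is $S_2$, and $S_2\notin\mathcal T_3'$. The last nonzero terms $A=S_1$ and $Y=S_2$ satisfy $A\cap Y=0$, and~\eqref{eq:ex1} is $0\to E\to E/Y\oplus E/A\to E/(A+Y)\to0$.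

\subsection{(H2) holds and (H1) fails}\label{sub:ex2}

Let $\Lambda$ be the path algebra of $1\to2\leftarrow3$. The indecomposables are $S_1,S_2,S_3$, the modules $N_1,N_3$ with $0\to S_2\to N_j\to S_j\to0$ non-split, and $I$ of dimension vector $(1,1,1)$. The only nonzero proper submodule of $N_j$ is $S_2$. Those of $I$ are $S_2,N_1,N_3$, with factor modules $S_1\oplus S_3$, $S_3$, $S_1$. The nonzero maps between distinct indecomposables are
\[
S_2\to N_j,\quad S_2\to I,\quad N_j\to I,\quad N_j\to S_j,\quad I\to S_j\qquad(j=1,3).
\]

\emph{The sequences.} Intersecting successively with ${}^\perp S_2,{}^\perp N_3,{}^\perp S_3,{}^\perp N_1,{}^\perp S_1$ gives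
\begin{align*}
\operatorname{mod}\Lambda&\supsetneq\operatorname{add}\{N_1,N_3,I,S_1,S_3\}\supsetneq\operatorname{add}\{N_1,I,S_1,S_3\}\\
&\supsetneq\operatorname{add}\{N_1,S_1\}\supsetneq\operatorname{add}S_1\supsetneq0 .
\end{align*}
All steps but the third remove one indecomposable. For the third, a torsion class with $\mathcal T_3\subsetneq\mathcal X\subset\mathcal T_2$ contains $I$ or $S_3$, hence $S_3=I/N_1$, hence also $I$, an extension of $S_3$ by $N_1$. With the symmetry $1\leftrightarrow3$ we obtain
\[
\mathcal G\colon(S_2,N_3,S_3,N_1,S_1),\qquad\mathcal G'\colon(S_2,N_1,S_1,N_3,S_3),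
\]
with the same set $\mathcal S$ of bricks. Since $\operatorname{Hom}(S_2,N_3)$, $\operatorname{Hom}(N_3,S_3)$, $\operatorname{Ext}^1(S_3,N_1)$ (middle term $I$) and $\operatorname{Hom}(N_1,S_1)$ are nonzero, $\mathcal G$ is alone in its equivalence class.

\emph{$\mathrm{MGS}(\mathcal S)=\{\mathcal G,\mathcal G'\}$.} In any list $S_2$ precedes $N_j$, which precedes $S_j$. So the first label is $S_2$, and by symmetry we may take the second to be $N_3$. The third is $S_3$ or $N_1$. If it is $N_1$, the third step ends at
\[
\mathcal R=\mathcal T_2\cap{}^\perp N_1=\operatorname{add}\{I,S_1,S_3\},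
\]
and the fourth label is $S_1$ or $S_3$. But $I\to S_1$ and $I\to S_3$ have kernels $N_3,N_1\notin\mathcal R$, contradicting Lemma~\ref{lem:label}(3). So the third label is $S_3$, followed by $N_1,S_1$.

\emph{The hypotheses.} The only adjacent pair of $\mathcal G$ with $\operatorname{Hom}(B_i,B_{i+1})=0$ is $C=S_3$, $A=N_1$, and its class in (H2) is $\mathcal R$. As $\mathcal R$ is symmetric under $1\leftrightarrow3$, it is also the only class coming from $\mathcal G'$. Its relatively simple objects are $I,S_1,S_3$, with linearly independent dimension vectors, so (H2) holds. In $\mathcal T_1$ the modules $N_1,N_3,S_1,S_3$ are relatively simple, because $S_2\notin\mathcal T_1$, and the conflations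
\begin{equation}\label{eq:ex2}
0\to N_1\to I\to S_3\to0,\qquad0\to N_3\to I\to S_1\to0
\end{equation}
give composition series of $I$ with factors $\{N_1,S_3\}$ and $\{N_3,S_1\}$. Thus (H1) fails.

\emph{Where \eqref{eq:ex2} comes from.} The pair $C=S_3$, $A=N_1$ is inverted in $\mathcal G'$. The filtration of $I$ by $\mathcal G$ is $I\supset N_1\supset0$, and by symmetry the filtration by $\mathcal G'$ is $I\supset N_3\supset0$. Now $A=N_1$ and $Y=N_3$ have $A\cap Y=S_2\neq0$, and~\eqref{eq:ex2} consists of the two sequences with middle term $A+Y$ and submodules $A$ and $Y$.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]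
In \S\ref{sub:ex1} only (H1) holds, in \S\ref{sub:ex2} only (H2) holds, and in both cases $\mathrm{MGS}(\mathcal S)$ has two non-equivalent members.
\end{proof}

\section{Inverted adjacent labels are independent}\label{sec:key}

The examples give the pattern of the general argument. A non-split extension $E$ of $C$ by $A$ has the submodule $A$, and a sequence $\mathcal G'$ that puts $A$ before $C$ provides a second submodule $Y$. If $A\cap Y\neq0$ we compare composition series of $A+Y$, and if $A\cap Y=0$ we compare composition series of $E/Y\oplus E/A$. In the second case we need a torsion class in which $E$ itself is relatively simple. The submodule $A$ prevents this in $\mathcal T$, and passing to $\mathcal T\cap{}^\perp A$ removes it.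

\begin{lemma}\label{lem:E}
In the notation of Section~\ref{sec:squares}, assume $\operatorname{Hom}(C,A)=0$, let $0\to A\to E\to C\to0$ be non-split and let $\mathcal R=\mathcal T\cap{}^\perp A$. Then $C$ and $E$ lie in $\mathcal R$ and are $\mathcal R$-simple.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:adjacent}, $C\in\mathcal R$ and $C$ is $\mathcal T$-simple, hence $\mathcal R$-simple.

We have $E\in\mathcal T$ since $A,C\in\mathcal T$. Let $h\colon E\to A$. As $A$ is a brick, $h|_A$ is invertible or zero. If it is invertible, the sequence splits. So $h|_A=0$, and $h$ factors through $C$, hence $h=0$. Thus $E\in\mathcal R$.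

Let $0\neq Z\subset E$ with $Z\in\mathcal R$. If $Z\subset A$, then $Z=A$ because $A$ is $\mathcal T$-simple by Lemma~\ref{lem:adjacent}(a); but $A\notin\mathcal R$. So $Z\to C$ is nonzero. By Lemma~\ref{lem:label}(3) for the cover $\mathcal T\supsetneq\mathcal T_i$ it is onto with kernel $Z\cap A\in\mathcal T$, and therefore $Z\cap A$ is $0$ or $A$. If $Z\cap A=0$, then $Z\to C$ is an isomorphism and the sequence splits. So $A\subset Z$, and $Z=E$ as $Z$ maps onto $C$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $\mathcal S$ satisfy \textup{(H1)} and \textup{(H2)} and let $\mathcal G,\mathcal G'\in\mathrm{MGS}(\mathcal S)$. Suppose that $C=B_i$ and $A=B_{i+1}$ are adjacent labels of $\mathcal G$ and that $A=B'_p$, $C=B'_q$ with $p<q$. Then $A$ and $C$ are independent.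
\end{proposition}

\begin{proof}
Lemma~\ref{lem:list}(1) gives $\operatorname{Hom}(A,C)=0$ from $\mathcal G$ and $\operatorname{Hom}(C,A)=0$ from $\mathcal G'$. By Proposition~\ref{prop:square} it remains to show $\operatorname{Ext}^1(C,A)=0$. Suppose that $0\to A\to E\to C\to0$ is non-split, and regard $A$ as a submodule of $E$.

\emph{Step 1: the submodule $Y$.} We take $Y$ from the last nonzero term of the filtration of $E$ by $\mathcal G'$, since that term is a submodule of $E$ filtered by a single brick of $\mathcal S$. We have $A\in\mathcal T'_{p-1}$ and $C\in\mathcal T'_{q-1}\subset\mathcal T'_{p-1}$, so $E\in\mathcal T'_{p-1}$. Let $b$ be maximal with $t'_{b-1}E\neq0$; then $b\ge p$ and $t'_bE=0$. By Lemma~\ref{lem:list}(2), $t'_{b-1}E$ is a nonzero object of $\operatorname{Filt}(B'_b)$, so by Lemma~\ref{lem:label}(4) it has a submodule $Y\cong B'_b$. If $b=p$, then $E=t'_{p-1}E\in\operatorname{Filt}(A)$ maps onto $C$, contradicting $\operatorname{Hom}(A,C)=0$. So $b>p$, which gives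
\[
Y\not\cong A,\qquad Y\in\mathcal T'_{p-1},\qquad\operatorname{Hom}(Y,A)=0 .
\]
In particular $Y\not\subset A$, so the composite $Y\to E\to C$ is nonzero. Since $\mathcal G$ and $\mathcal G'$ have the same bricks, $Y\cong B_k$ for some $k$, and $\operatorname{Hom}(B_k,B_i)\neq0$ forces $k\le i$. Hence $A\in\mathcal T_i\subset\mathcal T_{k-1}$. We now have two torsion classes that contain both $A$ and $Y$: the class $\mathcal T'_{p-1}$, in which $A$ is relatively simple, and the class $\mathcal T_{k-1}$, in which $Y$ is relatively simple, both by Lemma~\ref{lem:label}(2). Put $N=A\cap Y$.

\emph{Step 2: the case $N\neq0$.} The module $M=A+Y$ is a factor module of $A\oplus Y$, so it lies in both classes, and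
\[
M/Y\cong A/N,\qquad M/A\cong Y/N,\qquad\ell(A/N)<\ell(A),\qquad\ell(Y/N)<\ell(Y).
\]
Both classes satisfy the JHP by (H1). Lemma~\ref{lem:compare} in $\mathcal T'_{p-1}$ with $S=A$, $L=Y$ gives $\ell(A)<\ell(Y)$, the inequality being strict because $A\not\cong Y$. Lemma~\ref{lem:compare} in $\mathcal T_{k-1}$ with $S=Y$, $L=A$ gives $\ell(Y)\le\ell(A)$. This is a contradiction.

\emph{Step 3: the case $N=0$.} Let $\mathcal R=\mathcal T_{i-1}\cap{}^\perp A$. It satisfies the JHP by (H2), and $C,E$ are $\mathcal R$-simple by Lemma~\ref{lem:E}. Put $M=E/Y\oplus E/A$; it lies in $\mathcal R$ because both summands are factor modules of $E$. The diagonal map $E\to M$ has kernel $Y\cap A=0$. Its image is the kernel of the epimorphism $M\to E/(A+Y)$, $(\bar x,\bar y)\mapsto\overline{x-y}$: if $x-y=a+z$ with $a\in A$ and $z\in Y$, then $(\bar x,\bar y)$ is the image of $x-z=y+a$. As $Y\not\subset A$, we have $\ell(E/(A+Y))<\ell(E/A)=\ell(C)$. Lemma~\ref{lem:compare} in $\mathcal R$, with $S$ the summand $E/A\cong C$ and $L$ the image of $E$, gives $C\cong E$. This is impossible, as $\ell(C)<\ell(E)$.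
\end{proof}

The hypothesis (H1) is used only in Step~2, once for a class of $\mathcal G'$ and once for a class of $\mathcal G$, and (H2) is used only in Step~3. Step~2 breaks down in \S\ref{sub:ex2}, where $\mathcal T'_{p-1}=\mathcal T_{k-1}=\mathcal T_1$, and Step~3 breaks down in \S\ref{sub:ex1}.

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:B}]
Let $\mathcal G,\mathcal G'\in\mathrm{MGS}(\mathcal S)$ and let $\prec$ be the order of the list of $\mathcal G'$. The set $\mathcal C=\mathrm{MGS}(\mathcal S)$ is closed under deformations by Proposition~\ref{prop:square}, and Proposition~\ref{prop:key} is the hypothesis of Lemma~\ref{lem:sort}. So $\mathcal G$ is equivalent to a sequence with the same list as $\mathcal G'$, which is $\mathcal G'$ by Lemma~\ref{lem:list}(3).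
\end{proof}

\section{Functorial finiteness passes down covers}\label{sec:ff}

Theorem~\ref{thm:A} assumes the JHP only for functorially finite torsion classes. The classes in (H1) and (H2) are reached from $\operatorname{mod}\Lambda$ by finitely many covers, so it suffices to show that functorial finiteness passes down a cover. For finite-dimensional algebras this is contained in results of Demonet, Iyama and Jasso; we give a proof for Artin algebras.

\subsection{Approximations}

Let $\mathcal X$ be a subcategory closed under direct summands. A \emph{left $\mathcal X$-approximation} of $N$ is a map $g\colon N\to X$ with $X\in\mathcal X$ through which every map from $N$ to an object of $\mathcal X$ factors. A \emph{right $\mathcal X$-approximation} $\pi\colon X\to N$ is defined dually, and $\mathcal X$ is \emph{functorially finite} if every module has both. A map $g\colon N\to X$ is \emph{left minimal} if every $h\in\operatorname{End}X$ with $hg=g$ is invertible, and $\pi\colon X\to N$ is \emph{right minimal} if every $h$ with $\pi h=\pi$ is invertible. We use the following facts.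
\begin{itemize}
\item Fitting's lemma: for $h\in\operatorname{End}X$ we have $X=\operatorname{im}h^n\oplus\ker h^n$ for large $n$. So an endomorphism of an indecomposable module is nilpotent or invertible.
\item A left approximation $g\colon N\to X$ with $\ell(X)$ minimal is left minimal: if $hg=g$, then $g=h^ng$ has image in the summand $\operatorname{im}h^n$, which gives a shorter approximation unless $h$ is invertible. Dually for right approximations.
\item A right minimal map $\pi\colon X\to N$ does not vanish on a nonzero direct summand of $X$: the projection $h$ onto a complement would satisfy $\pi h=\pi$.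
\item Every $N$ has left and right $\operatorname{add}M$-approximations: take the maps $N\to M^m$ and $M^m\to N$ whose components generate $\operatorname{Hom}(N,M)$ and $\operatorname{Hom}(M,N)$ over $R$.
\end{itemize}
Let $\operatorname{Fac}M$ be the class of factor modules of the modules $M^m$.

\begin{lemma}\label{lem:fac}
A torsion class $\mathcal T$ is functorially finite if and only if $\mathcal T=\operatorname{Fac}M$ for some $M$. If $g\colon\Lambda\to M$ is a left $\mathcal T$-approximation, then $\mathcal T=\operatorname{Fac}M$.
\end{lemma}

\begin{proof}
Let $g\colon\Lambda\to M$ be a left $\mathcal T$-approximation and $Z\in\mathcal T$. An epimorphism $\Lambda^m\to Z$ factors through $g^m\colon\Lambda^m\to M^m$, so $Z\in\operatorname{Fac}M$.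

Conversely let $\mathcal T=\operatorname{Fac}M$. The inclusion $tN\subset N$ is a right $\mathcal T$-approximation. Write $N=Q/K$ with $Q$ free and let $g\colon Q\to M'$ be a left $\operatorname{add}M$-approximation. Let $\varphi\colon N\to Z$ with $Z\in\mathcal T$. The composite $Q\to N\to Z$ lifts through an epimorphism $M^m\to Z$ because $Q$ is projective, and the lift factors through $g$. So the composite equals $hg$ with $h\colon M'\to Z$. As $h(g(K))=0$, the map $\varphi$ factors through the induced map $N\to M'/g(K)$, whose target lies in $\mathcal T$.
\end{proof}

\subsection{A projective generator of $\mathcal T$}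

Consider first $\mathcal T=\operatorname{mod}\Lambda$. The label $B$ of a cover $\mathcal T\supsetneq\mathcal T'$ is a simple module, and $\mathcal T'={}^\perp B=\operatorname{Fac}U$, where $U$ is the sum of the indecomposable projectives other than the projective cover of $B$. To imitate this we need a module $P$ that plays the role of $\Lambda$ in the exact category $\mathcal T$.

\begin{lemma}\label{lem:P}
Let $\mathcal T$ be a functorially finite torsion class. There is $P\in\mathcal T$ such that, for all $Z\in\mathcal T$,
\begin{enumerate}
\item[(1)] $\operatorname{Ext}^1_\Lambda(P,Z)=0$;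
\item[(2)] every right $\operatorname{add}P$-approximation of $Z$ is onto and has kernel in $\mathcal T$. In particular $\mathcal T=\operatorname{Fac}P$.
\end{enumerate}
\end{lemma}

\begin{proof}
We want to apply long exact sequences to an approximation of the regular module, so we first make the approximation injective. Let $\mathcal T=\operatorname{Fac}M$ and $\bar\Lambda=\Lambda/\operatorname{ann}M$. Then $\mathcal T$ is a torsion class in $\operatorname{mod}\bar\Lambda$, functorially finite by Lemma~\ref{lem:fac}. If $x_1,\dots,x_m$ generate $M$ over $R$, then $\lambda\mapsto(\lambda x_1,\dots,\lambda x_m)$ embeds $\bar\Lambda$ in $M^m$. Let $g\colon\bar\Lambda\to M_0$ be a left minimal left $\mathcal T$-approximation. The embedding factors through $g$, so $g$ is injective. This gives an exact sequence of $\bar\Lambda$-modules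
\begin{equation}\label{eq:approx}
0\to\bar\Lambda\xrightarrow{\,g\,}M_0\to M_1\to0 .
\end{equation}
Put $P=M_0\oplus M_1\in\mathcal T$. By Lemma~\ref{lem:fac}, $\mathcal T=\operatorname{Fac}M_0$.

(1) An extension of two objects of $\mathcal T$ lies in $\mathcal T\subset\operatorname{mod}\bar\Lambda$, so $\operatorname{Ext}^1$ between objects of $\mathcal T$ is the same over $\Lambda$ and over $\bar\Lambda$. Let $0\to Z\to D\xrightarrow{\rho}M_0\to0$ be exact. Lift $g$ to a map $\bar\Lambda\to D$. Since $D\in\mathcal T$, the lift is $hg$ for some $h\colon M_0\to D$. Then $\rho hg=g$, so $\rho h$ is invertible and the sequence splits. Thus $\operatorname{Ext}^1(M_0,Z)=0$. In the exact sequence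
\[
\operatorname{Hom}(M_0,Z)\to\operatorname{Hom}(\bar\Lambda,Z)\to\operatorname{Ext}^1_{\bar\Lambda}(M_1,Z)\to\operatorname{Ext}^1_{\bar\Lambda}(M_0,Z)
\]
obtained from~\eqref{eq:approx} the first map is onto and the last term is zero, so $\operatorname{Ext}^1(M_1,Z)=0$.

(2) Let $\pi\colon P'\to Z$ be a right $\operatorname{add}P$-approximation with kernel $K$, a $\bar\Lambda$-module. An epimorphism $M_0^m\to Z$ factors through $\pi$, so $\pi$ is onto. In the exact sequence
\[
\operatorname{Hom}(M_1,P')\to\operatorname{Hom}(M_1,Z)\to\operatorname{Ext}^1_{\bar\Lambda}(M_1,K)\to\operatorname{Ext}^1_{\bar\Lambda}(M_1,P')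
\]
the first map is onto and the last term is zero by (1), so $\operatorname{Ext}^1_{\bar\Lambda}(M_1,K)=0$. By~\eqref{eq:approx}, $\operatorname{Hom}(M_0,K)\to\operatorname{Hom}(\bar\Lambda,K)$ is onto. Hence an epimorphism $\bar\Lambda^m\to K$ factors through $M_0^m$, and $K\in\operatorname{Fac}M_0=\mathcal T$.
\end{proof}

The summand $M_1$ is needed. For $\mathcal T=\operatorname{add}\{N,S_1\}$ in Example~\ref{ex:rank2}(b) we have $\bar\Lambda=\Lambda=N\oplus S_2$, $M_0=N^2$ and $M_1=S_1$. The cover $\mathcal T\supsetneq\operatorname{add}S_1$ has label $N$, and it is $M_1$ that generates the smaller class.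

\begin{proposition}\label{prop:ff}
Let $\mathcal T\supsetneq\mathcal T'$ be a cover of torsion classes with $\mathcal T$ functorially finite. Then $\mathcal T'$ is functorially finite.
\end{proposition}

\begin{proof}
Let $B$ be the label and let $P$ be as in Lemma~\ref{lem:P}.

\emph{Step 1: exactly one indecomposable summand of $P$ maps to $B$.} As $B\in\operatorname{Fac}P$, there are an indecomposable summand $X$ of $P$ and a nonzero map $p\colon X\to B$. Let $X_2$ be an indecomposable summand of $P$ and $p_2\colon X_2\to B$ a nonzero map. By Lemma~\ref{lem:label}(3), $p_2$ is onto with kernel in $\mathcal T$. Since $\operatorname{Ext}^1(X,\ker p_2)=0$, there is $h'\colon X\to X_2$ with $p=p_2h'$. By the same argument there is $h\colon X_2\to X$ with $p_2=ph$. For any such $h$ we get $p=p(hh')^n$ for all $n$, so $hh'$ is not nilpotent, hence invertible. Then $h$ is a split epimorphism from an indecomposable module to a nonzero one, so it is an isomorphism. Thus $X_2\cong X$. Taking $X_2=X$, $p_2=p\psi$ and $h=\psi$ we also obtain: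
\begin{equation}\label{eq:star}
\text{if }\psi\in\operatorname{End}X\text{ and }p\psi\neq0\text{, then }\psi\text{ is invertible.}
\end{equation}
Let $U$ be the direct sum of representatives of the indecomposable summands of $P$ not isomorphic to $X$. Then $\operatorname{Hom}(U,B)=0$, so $U\in\mathcal T'$ by Lemma~\ref{lem:label}(5), and $\operatorname{Fac}U\subset\mathcal T'$. By Lemma~\ref{lem:fac} it suffices to show $\mathcal T'\subset\operatorname{Fac}U$.

\emph{Step 2: reduction to an approximation by copies of $X$.} Let $Z\in\mathcal T'$, let $W\subset Z$ be the sum of the images of all maps $U\to Z$, and put $\bar Z=Z/W\in\mathcal T'$. Then $W\in\operatorname{Fac}U$, and we must show $\bar Z=0$. As $\operatorname{Ext}^1(U,W)=0$, every map $U\to\bar Z$ lifts to $Z$, hence has image zero. So $\operatorname{Hom}(U,\bar Z)=0$. Suppose $\bar Z\neq0$ and take a right minimal right $\operatorname{add}P$-approximation of $\bar Z$. It vanishes on summands in $\operatorname{add}U$, so there are none, and it has the form $\pi\colon X^a\to\bar Z$. By Lemma~\ref{lem:P}(2) it is onto, so $a\ge1$, and $K=\ker\pi\in\mathcal T$. We show that $K$ is so large that it contains a direct summand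 of $X^a$.

\emph{Step 3: $p^a(K)=B^a$.} Let $J=p^a(K)\subset B^a$. It is a factor module of $K$ and a submodule of $B^a$, so $J\in\mathcal T\cap\mathcal T'^\perp=\operatorname{Filt}(B)$; let $s$ be the number of factors, so $\ell(J)=s\,\ell(B)$. Since $p^a$ is onto, $B^a/J$ is a factor module of $X^a/K\cong\bar Z\in\mathcal T'$, so $\operatorname{Hom}(B^a/J,B)=0$. Hence restriction $\operatorname{Hom}(B^a,B)\to\operatorname{Hom}(J,B)$ is injective. It is a linear map of vector spaces over the division ring $\operatorname{End}B$. The source has dimension $a$, and the target has dimension at most $s$ by left exactness of $\operatorname{Hom}(-,B)$ along the filtration of $J$. So $a\le s$, whence $\ell(J)\ge\ell(B^a)$ and $J=B^a$.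

\emph{Step 4: the contradiction.} Compose an epimorphism $P^n\to K$ with $K\to B^a$. The composite is nonzero and vanishes on summands in $\operatorname{add}U$, so there is a map $j\colon X\to K\subset X^a$ with $p^aj\neq0$. Some component $\psi\in\operatorname{End}X$ of $j$ has $p\psi\neq0$ and is invertible by~\eqref{eq:star}. Then $j\colon X\to X^a$ is a split monomorphism with $\pi j=0$, so $\pi$ vanishes on a nonzero direct summand, contradicting right minimality.
\end{proof}

\subsection{End of the proofs}

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:B}]
The class $\operatorname{mod}\Lambda=\operatorname{Fac}\Lambda$ is functorially finite. By Proposition~\ref{prop:ff} and induction, so is every torsion class occurring in a maximal green sequence, and every torsion class covered by one of these. The classes in (H2) are covered by $\mathcal T_{i-1}$ by Lemma~\ref{lem:adjacent}(c). This argument does not use the JHP.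
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Equivalent sequences have the same set of bricks by Proposition~\ref{prop:square}, for any $\Lambda$. Conversely, for every $\mathcal S$ the torsion classes in (H1) and (H2) are functorially finite, so they satisfy the JHP by hypothesis. By Theorem~\ref{thm:B} any two members of $\mathrm{MGS}(\mathcal S)$ are equivalent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(3)}]
Let $\mathcal G\in\mathrm{MGS}(\mathcal S)$. By Theorem~\ref{thm:A} or~\ref{thm:B} and Proposition~\ref{prop:square}, $\mathrm{MGS}(\mathcal S)$ is the equivalence class of $\mathcal G$. By part (1) it is in bijection with the linear extensions of $\le_{\mathcal G}$.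
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
Mikhail Gorsky and Nicholas J. Williams,
\emph{A structural view of maximal green sequences},
arXiv:2301.08681 (2023).

\end{thebibliography}
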